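# Deleting one vertex, keeping the rest connected: how far can the Ramsey number drop?

For a graph $G$, the **Ramsey number** $r(G)$ is the least $N$ such that every coloring of the edges of $K_N$ in red and blue contains a monochromatic copy of $G$. Similarly $r(K_a,K_b)$ is the least $N$ such that every such coloring contains a red $K_a$ or a blue $K_b$. "Copy" always means a subgraph, not necessarily induced. All logarithms are to base 2. We write $|G|$ for the number of vertices, $\alpha(G)$ for the independence number, and $K_1\vee H$ for $H$ plus one new vertex, the *apex*, adjacent to all of $H$; for instance $K_1\vee K_2=K_3$. The letters $c,C,c_1,\dots$ denote positive absolute constants, and "large" means larger than an absolute constant.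

Delete a vertex $v$ from $G$ and call the rest $H=G\setminus\{v\}$. How much smaller than $r(G)$ can $r(H)$ be? Conlon, Fox and Sudakov proved $r(G)\le 2n\,r(H)$ when $|G|=n+1$, so there is some limit. We start with a case in which a large drop is easy to produce.

## A clique with many isolated vertices

We use the Erdős–Szekeres bound $r(K_a,K_b)\le\binom{a+b-2}{a-1}$. In particular $r(K_k)\le\binom{2k-2}{k-1}\le 4^{k-1}$.

**Proposition 1.** Let $n\ge16$, $k=\lfloor\frac12\log n\rfloor+1$, and let $H$ be $K_k$ together with $n-k$ isolated vertices. Then $r(H)=n$, while $r(K_1\vee H)>\frac13n\log n$.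

*Proof.* Clearly $r(H)\ge|H|=n$. Conversely $r(K_k)\le4^{k-1}\le n$, so any coloring of $K_n$ has a monochromatic $K_k$, and the other $n-k$ vertices serve as the isolated ones. So $r(H)=n$.

For the second claim, take $k-1$ disjoint sets of $n$ vertices each; color edges inside the sets blue and edges between them red. A red clique has at most one vertex in each set, so there is no red $K_k$. A blue connected subgraph lies in one set and has at most $n$ vertices, whereas $K_1\vee H$ is connected with $n+1$ vertices. Hence $r(K_1\vee H)>(k-1)n=n\lfloor\frac12\log n\rfloor$. Put $x=\frac12\log n\ge2$. If $2\le x<3$ then $\lfloor x\rfloor=2>\frac23x$; if $x\ge3$ then $\lfloor x\rfloor>x-1\ge\frac23x$. So $n\lfloor x\rfloor>\frac13n\log n$. $\square$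

The proof is short because the isolated vertices of $H$ can be placed anywhere, while the apex ties all vertices of $G$ together. Connectedness is what the coloring detects, and only $G$ has it. What if $H$ is required to be connected? This is the question, from Yuval Wigderson, "Ramsey numbers upon vertex deletion", arXiv:2208.11181 (2022).

**Conjecture.** There exists a graph $G$ and a vertex $v\in V(G)$ such that $H=G\setminus\{v\}$ is connected, and $r(G)=\omega(r(H))$.

The notation refers to an infinite family: there should be graphs $G_1,G_2,\dots$ and vertices $v_i\in V(G_i)$ such that each $H_i=G_i\setminus\{v_i\}$ is connected and $r(G_i)/r(H_i)\to\infty$.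

The coloring above immediately tells us what changes.

**Proposition 2.** If $H$ is connected and contains $K_k$, then $r(H)>(k-1)(|H|-1)$.

*Proof.* Take $k-1$ blue cliques of $|H|-1$ vertices each, with red edges between them. There is no red $K_k$, and blue components are too small for a connected graph on $|H|$ vertices. $\square$

So for connected $H$ with a $K_k$ inside, $r(H)$ is already about $k|H|$ or more. The factor $k$ that was the whole gain in Proposition 1 is now charged to $H$ as well. We will need a coloring for $G$ on many more than $k|H|$ vertices, and we will need an upper bound $r(H)=O(k|H|)$ to match Proposition 2. Here is what comes out.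

**Theorem 1.** There are $c,C>0$ and $N_0$ such that for every $N\ge N_0$ there is a connected graph $H$ on $N$ vertices with
$$r(H)\le CN\log N\qquad\text{and}\qquad r(K_1\vee H)\ge c\,\frac{\log N}{(\log\log N)^3}\,r(H).$$

Taking $G_N=K_1\vee H_N$ and $v_N$ the apex, the ratio tends to infinity, so the conjecture is true.

## Degeneracy bounds the drop

Before building anything, we ask which $H$ have a chance. The smallest connected case is $H=K_2$, $G=K_3$: here $r(H)=2$ and $r(G)=6$, a ratio of $3$. For every tree $H$ the ratio turns out to be at most $4$. The relevant parameter is the following.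

**Definition.** The *degeneracy* of $H$ is the least $d$ such that every nonempty subgraph of $H$ has a vertex of degree at most $d$ in that subgraph.

A tree with an edge has degeneracy $1$, a cycle $2$, and $K_k$ has $k-1$. Two consequences will be used. First, repeatedly removing a vertex of degree at most $d$ and listing the vertices in reverse order of removal gives an ordering of $V(H)$ in which each vertex has at most $d$ earlier neighbors. Second, since $d$ is least possible, $H$ has a subgraph of minimum degree at least $d$.

**Theorem 2.** Let $G$ be a graph, $v\in V(G)$, $H=G\setminus\{v\}$ (connected or not, with at least one edge), and let $d$ be the degeneracy of $H$. Then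
$$r(G)\le2(d+1)\,r(H)\le(4\log r(H)+4)\,r(H).$$

So if $r(H)\le|H|^a$, the ratio $r(G)/r(H)$ is at most $4a\log|H|+4$. Since the graphs in Theorem 1 have $r(H)\le CN\log N$, Theorem 1 is optimal up to the factor $(\log\log N)^3$ among graphs with polynomially bounded Ramsey number.

*Proof.* Since $G\subseteq K_1\vee H$, we may assume $G=K_1\vee H$. Let $n=|H|$ and $r=r(H)\ge n$.

**Step 1: find a set that is almost entirely red but has no red $H$.** Take a coloring of $K_{N_1}$ with no monochromatic $G$. Pick a vertex; by symmetry, its red neighborhood $A$ has $|A|\ge(N_1-1)/2$. Then $A$ contains no red $H$, since the chosen vertex would be a red apex for it. Suppose some $u\in A$ had at least $r$ blue neighbors inside $A$. Among them there is a monochromatic $H$, necessarily blue, and $u$ completes it to a blue $G$, a contradiction. So every vertex of $A$ has at most $r-1$ blue neighbors in $A$.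

**Step 2: embed $H$ greedily in red, to bound $|A|$.** Order $V(H)$ so that each vertex has at most $d$ earlier neighbors, and place the vertices one at a time. When a vertex is to be placed, the forbidden vertices of $A$ are those already used (at most $n-1$) and the blue neighbors of the images of its at most $d$ earlier neighbors (at most $d(r-1)$). If $|A|\ge n+d(r-1)$ we never get stuck and obtain a red $H$ in $A$, which is impossible. So $|A|\le n-1+d(r-1)$ and
$$N_1\le2|A|+1\le2n-1+2d(r-1).$$
Hence $r(G)\le2n+2d(r-1)\le2(d+1)r$, using $n\le r$.

**Step 3: bound $d$ by $\log r(H)$.** As $H$ has an edge, $d\ge1$. Let $J\subseteq H$ have minimum degree at least $d$; it has $m\ge d+1\ge2$ vertices and at least $dm/2$ edges. Let $N_2$ be a positive integer with $N_2<2^{(d-1)/2}$ and color $K_{N_2}$ uniformly at random. There are at most $N_2^m$ possible placements of $J$, each monochromatic with probability at most $2\cdot2^{-dm/2}$. The expected number of monochromatic copies is therefore at most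
$$2\,(N_2\,2^{-d/2})^m<2\cdot2^{-m/2}\le1 .$$
So some coloring has none, and $r(H)\ge r(J)>N_2$. If we had $r(H)<2^{(d-1)/2}$, taking $N_2=r(H)$ would give a contradiction. Thus $r(H)\ge2^{(d-1)/2}$, that is, $d\le2\log r(H)+1$, and $2(d+1)\le4\log r(H)+4$. $\square$

The ratio can be unbounded only if the degeneracy is, so $H$ must contain something dense. We will use a clique. The following theorem measures the drop in terms of $d$.

**Theorem 3.** For every large $d$ there are infinitely many connected $H$ of degeneracy $d$ with $r(K_1\vee H)/r(H)\ge c\,d/\log^3d$. By Theorem 2 this ratio never exceeds $2(d+1)$.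

## Blow-ups of triangle-free graphs, and why a pendant path fails

To avoid a red $K_k$ on far more than $k|H|$ vertices, replace the $k-1$ isolated blue blocks of Proposition 2 by more blocks, with some pairs joined in blue.

**Definition.** Let $\Gamma$ be a graph on $[M]=\{1,\dots,M\}$. The *blow-up coloring* with parts of size $n'$ uses disjoint sets $A_1,\dots,A_M$ of size $n'$; edges inside each $A_i$ are blue, and edges between $A_i$ and $A_j$ are blue if $ij\in E(\Gamma)$ and red otherwise.

A red clique uses at most one vertex from each $A_i$, and its indices form an independent set of $\Gamma$. So if $\alpha(\Gamma)<k$ there is no red $K_k$. If moreover $\Gamma$ is triangle-free, the blue neighborhood of a vertex $v\in A_i$ is the set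
$$(A_i\setminus\{v\})\cup\bigcup_{j\sim i}A_j,$$
and there are no blue edges between different $A_j$, $A_{j'}$ with $j,j'\sim i$. This neighborhood falls apart once $A_i$ is deleted. For example, $C_5$ is triangle-free with $\alpha=2<3$; for $v\in A_1$ the blue neighborhood consists of $A_1\setminus\{v\}$ and the sets $A_2$, $A_5$, with only red edges between $A_2$ and $A_5$. How large can $M$ be? We quote:

**Fact 1** (Kim 1995)**.** For $k\ge2$ there is a triangle-free graph on at least $c_1k^2/\log k$ vertices with $\alpha<k$.

So we can have about $k^2/\log k$ parts. A blue copy of $K_1\vee H$ places $H$ in the blue neighborhood of its apex. We want $H$ to be too well connected to fit there even when $n'$ is nearly as large as $|H|$.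

The first connected candidate is to string the isolated vertices of Proposition 1 into a path: let $H$ be $K_k$ with a pendant path, on $m$ vertices in total. Let $\Gamma$ be triangle-free with $\alpha(\Gamma)<k$, take parts of size $n'\ge k$, and let $i$ be a vertex of maximum degree $D$ in $\Gamma$, with neighbors $j_1,\dots,j_D$. Neighborhoods in $\Gamma$ are independent, so $D\le k-1$. Take $v\in A_i$ and, if $D\ge1$, list its blue neighborhood as follows: all of $A_{j_1}$, one vertex of $A_i\setminus\{v\}$, all of $A_{j_2}$, another vertex of $A_i\setminus\{v\}$, and so on up to all of $A_{j_D}$, and finally the unused vertices of $A_i\setminus\{v\}$. (If $D=0$, list $A_i\setminus\{v\}$.) Only $D-1\le n'-1$ hinge vertices are needed. Consecutive vertices are joined in blue, so this is a blue path through all $(D+1)n'-1$ vertices. If $(D+1)n'-1\ge m$, its first $k$ vertices lie in one part and form a blue clique, so we find a blue $H$ and, with $v$, a blue $K_1\vee H$. The coloring is therefore useful only if $(D+1)n'\le m$. A greedy choice gives an independent set of size at least $M/(D+1)$ in $\Gamma$, so $M\le(k-1)(D+1)$, and the coloring has at most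
$$Mn'\le(k-1)(D+1)n'\le(k-1)m$$
vertices. That is no more than Proposition 2 gives for $H$, up to the lower-order term $k-1$.

The failure has a clear cause. Removing $D-1$ vertices cuts the path into short pieces, and each piece hides in its own $A_j$. We need a connected graph $E$ in place of the path such that no small set $X$ cuts $E$ into small pieces. At the same time $r(H)$ must remain small, so $E$ should have bounded degree. Both properties hold for cubic expanders.

## A subdivided expander glued to a clique

**Fact 2** (Bollobás 1988)**.** There is $h>0$ such that for all large even $s$ there is a simple cubic graph $Q$ on $s$ vertices with $e(S,V\setminus S)\ge h|S|$ whenever $|S|\le s/2$.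

For a feeling of the inequality, look at $K_4$: a single vertex sends out $3$ edges and a pair sends out $4$, so $h=2$ works there. The prism over a long cycle has no such constant, since a block of consecutive rungs sends out only $4$ edges, however long the block is. Taking $|S|=1$ shows $h\le3$. Also $Q$ is connected: otherwise some component with at most $s/2$ vertices would send out no edges. Put
$$\delta=\frac h{13},\qquad\text{so that }\delta\le\tfrac3{13}<\tfrac12 .$$

**Definition.** For $L\ge1$ let $E=E_{s,L}$ be obtained from $Q$ by replacing each edge by a path with $L$ internal vertices. The original vertices of $Q$ are the *branch vertices*. Fix a root $\rho\in V(E)$, and let $H=H_{s,L,q}$ be the union of $E$ and a clique $K_q$ sharing exactly the vertex $\rho$.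

Since $Q$ has $\frac32s$ edges,
$$n:=|E|=s+\tfrac32sL,\tag{1}$$
and $H$ is connected with $n+q-1$ vertices. The graph $E$ is connected with maximum degree 3. Subdividing each edge of $K_4$ once, for instance, gives $4+6=10$ vertices.

The subdivision is there for the upper bound on $r(H)$: when we embed $E$ we will route its edges along paths, and $L$ leaves room for the length of a route. It has a price. The separators below are measured against $s$, while $|E|$ is about $sL$. So $L$ must be much smaller than $k$, and we will be able to take it of order $\log^2k$.

**Lemma 1.** If $X\subset V(E)$ and $|X|\le\delta s$, then $E-X$ has a component with more than $s/2>\delta s$ vertices.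

*Proof.* **Step 1: prove the statement for $Q$, from expansion.** Let $X'\subset V(Q)$, $|X'|\le\delta s$, and suppose every component of $Q-X'$ has at most $s/2$ vertices. We claim that some union $S$ of components has $s/4\le|S|\le s/2$. If a component has at least $s/4$ vertices, take it. Otherwise all components have fewer than $s/4$ vertices; add them one by one until the size first reaches $s/4$. This happens because the total is at least $(1-\delta)s\ge s/4$, and then the size is below $s/4+s/4=s/2$. All edges of $Q$ leaving $S$ end in $X'$, and $Q$ is cubic, so
$$\frac{hs}4\le h|S|\le e(S,V\setminus S)\le3|X'|\le3\delta s=\frac{3hs}{13}<\frac{hs}4,$$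
a contradiction. So $Q-X'$ has a component with more than $s/2$ vertices.

**Step 2: pass to $E$ by pushing deleted subdivision vertices to branch vertices.** Given $X\subset V(E)$, let $X'\subset V(Q)$ consist of the branch vertices in $X$ and, for each subdivision vertex in $X$, one end of its edge of $Q$. Then $|X'|\le|X|\le\delta s$. If $ab$ is an edge of $Q-X'$, the subdivided path of $ab$ avoids $X$: its ends are not in $X$, and an internal vertex in $X$ would have put $a$ or $b$ into $X'$. So the large component of $Q-X'$ from Step 1 gives a connected subgraph of $E-X$ containing more than $s/2$ branch vertices. $\square$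

**Lemma 2.** If $k\ge 2$ and $q\ge k$, then $r(K_1\vee H_{s,L,q})>M\lfloor\delta s\rfloor$ for some $M\ge c_1k^2/\log k$.

*Proof.* The purpose is to make the blow-up coloring work with parts of size proportional to $s$. Let $\Gamma_0$ be the graph of Fact 1, on $[M]$, and take its blow-up coloring with parts of size $n'=\lfloor\delta s\rfloor$. Since $\alpha(\Gamma_0)<k$, there is no red $K_k$, and hence no red $K_1\vee H$, because $H\supseteq K_q\supseteq K_k$.

Suppose there is a blue $K_1\vee H$ with apex $v\in A_i$. Then the blue neighborhood of $v$ contains a blue copy of $E$. Let $X$ be the set of vertices of this copy in $A_i$. As $v$ is not among them, $|X|<n'\le\delta s$. Every vertex of the copy outside $X$ lies in some $A_j$ with $j\sim i$, and there are no blue edges between different such $A_j$. So each component of $E-X$ lies in a single $A_j$ and has at most $n'\le\delta s$ vertices. This contradicts Lemma 1. $\square$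

The lower bound is thus about $\frac{k^2}{\log k}\cdot s\approx\frac{k^2}{\log k}\cdot\frac nL$. If we can show $r(H)=O(kn)$ with $L$ of order $\log^2k$, the ratio is at least of order $k/\log^3k$. The rest of the lecture proves this upper bound.

## Robustly short distances in graphs with small independence number

The natural way to bound $r(H)$ leads to a one-color question. If a red graph on many vertices has no blue $K_{t+1}$, that is, its independence number is at most $t$, does it contain $E$? We have about $Cnt$ vertices available. Cliques are easy to find in such a graph and can host the branch vertices. The difficulty is to join prescribed pairs of vertices by many disjoint short paths. The graph need not even be connected, as a union of $t$ cliques shows, so we must pass to a subgraph. Nor does robust connectedness suffice. Take cliques $B_1,\dots,B_t$ of size $8w$ with all edges between consecutive ones. Then $\alpha=\lceil t/2\rceil$ and no $w$ vertices disconnect the graph, but the ends are at distance $t-1$.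

A sensible first attempt selects the subgraph by a linear potential. Put $f(a)=4wa-2w$ and take a minimal nonempty vertex set $V'$ with $|V'|\ge f(\alpha(V'))$. If $X$ separates $S$ from $S'$ in $V'$, then $\alpha(V')\ge\alpha(S)+\alpha(S')$, and minimality gives $|X|>f(a+b)-f(a)-f(b)=2w$, where $a=\alpha(S)$ and $b=\alpha(S')$. So no separator has $2w$ or fewer vertices. After deleting a set $U$ of $w$ vertices, this guarantees only that a ball gains more than $w$ vertices at each step. Since $V'$ may have about $4wt$ vertices, this bounds distances only by a constant times $t$. With $L$ of order $t$, and $t$ of order $k$, Lemma 2 would give only about $kn/\log k$, less than the trivial bound of Proposition 2. We need balls to grow *geometrically*, so the separator must be proportional to the smaller side. Adding a term $a\log a$ to the potential achieves this, because the entropy-like excess $(a+b)\log(a+b)-a\log a-b\log b$ is at least $\min(a,b)$.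

**Lemma 3.** Let $t\ge2$ and $w\ge1$ be integers, and let $F$ be a graph with $\alpha(F)\le t$ and $|F|\ge8wt$. Then $F$ has an induced subgraph $F'$ with $|F'|\ge2w$ such that for every $U\subset V(F')$ with $|U|\le w$, any two vertices $x,y\in V(F')\setminus U$ are joined in $F'-U$ by a path of length at most $19\log^2t$.

*Proof.* **Step 1: choose $F'$ by a minimality condition.** Put $\lambda=1/\log t\le1$ and, for integers $a\ge1$,
$$f(a)=4wa(1+\lambda\log a)-2w .$$
Then $f$ is increasing, $f(1)=2w$, and for $a\le t$ we have $\lambda\log a\le1$, so $f(a)\le8wa-2w$. Write $\alpha(S)$ for $\alpha(F[S])$. Since $|F|\ge8wt\ge f(\alpha(F))$, there are nonempty sets $V'\subset V(F)$ with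
$$|V'|\ge f(\alpha(V')).$$
Choose such a set $V'$, minimal under inclusion, and let $F'=F[V']$. Then $|V'|\ge f(1)=2w\ge2$. For any $z\in V'$ the set $V'\setminus\{z\}$ is nonempty, so minimality gives $|V'|-1<f(\alpha(V'\setminus\{z\}))\le f(\alpha(V'))\le8wt-2w$. Hence $|V'|\le8wt$.

**Step 2: show that every separator is large, relative to the side with smaller $\alpha$.** Let $V'=S\sqcup X\sqcup S'$ with $S,S'\ne\emptyset$, no edges between $S$ and $S'$, and $a=\alpha(S)\le b=\alpha(S')$. We claim
$$|X|>2w+\frac\lambda2|S|.\tag{2}$$
An independent set in $S$ and one in $S'$ together form an independent set, so $a+b\le\alpha(V')$. Both $S$ and $S'$ are nonempty proper subsets of $V'$, so minimality gives $|S|<f(a)$ and $|S'|<f(b)$. Therefore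
$$|X|=|V'|-|S|-|S'|>f(a+b)-f(a)-f(b).$$
The linear terms $4wa$ and $4wb$ cancel and the constants leave $-2w+2w+2w=2w$, so
$$f(a+b)-f(a)-f(b)=2w+4w\lambda\Big[a\log\frac{a+b}a+b\log\frac{a+b}b\Big].$$
As $a\le b$, $\log\frac{a+b}a\ge1$, and the second summand is nonnegative. So $|X|>2w+4w\lambda a$. Finally $|S|<f(a)<8wa$ gives $4w\lambda a>\frac\lambda2|S|$, which proves (2).

**Step 3: grow two balls, each time the one with smaller $\alpha$.** The aim is to bound distances after deleting $U$. Let $|U|\le w$ and $x,y\in V'\setminus U$. Let $B_p(x)$ and $B_q(y)$ be the balls of radius $p$ and $q$ in $F'-U$; start with $p=q=0$. While the two balls are disjoint with no edge between them, increase by 1 the radius of the ball with the smaller $\alpha$, with ties broken arbitrarily.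

Suppose this is the ball around $x$, so $\alpha(B_p(x))\le\alpha(B_q(y))$. Put
$$S=B_p(x),\qquad X=U\cup(B_{p+1}(x)\setminus B_p(x)),\qquad S'=V'\setminus(S\cup X).$$
There are no edges between $S$ and $S'$. The ball $B_q(y)$ misses $U$ and $B_p(x)$ and has no edge to $B_p(x)$; since each vertex of $B_{p+1}(x)\setminus B_p(x)$ has a neighbor in $B_p(x)$, $B_q(y)$ misses these vertices too. So $S'\supseteq B_q(y)$, hence $S'\neq\emptyset$ and $\alpha(S')\ge\alpha(S)$. Now (2) and $|U|\le w$ give
$$|B_{p+1}(x)|-|B_p(x)|>w+\frac\lambda2|B_p(x)|.\tag{3}$$
The same holds for $y$ whenever its ball is enlarged.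

**Step 4: geometric growth stops the process quickly.** By (3), a ball has more than $w$ vertices after its first enlargement, and each later enlargement multiplies its size by more than $1+\lambda/2$. So after $p\ge1$ enlargements it has more than $w(1+\lambda/2)^{p-1}$ vertices. Since $|V'|\le8wt$, this forces $(p-1)\log(1+\lambda/2)<\log(8t)$. The function $\log(1+u)$ is concave and equals $u$ at $u=0$ and $u=1$, so $\log(1+u)\ge u$ on $[0,1]$. With $u=\lambda/2$ this gives
$$p-1<\frac2\lambda\log(8t)=2\log(8t)\log t ,$$
and the same for $q$. So the process stops. When it stops, the balls meet or are joined by an edge, and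
$$\mathrm{dist}(x,y)\le p+q+1\le3+4\log(8t)\log t .$$
As $t\ge2$, $\log(8t)=3+\log t\le4\log t$, and the right side is at most $3+16\log^2t\le19\log^2t$. $\square$

## Embedding the subdivided expander

**Lemma 4.** Let $t$ be large, $L=\lceil20\log^2t\rceil$, $s\ge4^t$ even, $E=E_{s,L}$, $n=|E|$. Every graph $F$ with at least $32nt$ vertices and $\alpha(F)\le t$ contains $E$.

*Proof.* Apply Lemma 3 with $w=4n$ to get $F'$. This is allowed because $8wt=32nt$. By (1), $n\ge\frac32sL$, so $w\ge6sL$ and $|F'|\ge2w\ge12sL$. Since $t$ is large we have $L\ge8$ and $3L+3\le t$.

**Step 1: reserve a clique in $F'$ for each branch vertex.** We choose disjoint cliques $K_i$, $i\in V(Q)$, of size $3L+4$ in $F'$, greedily. Before each choice fewer than $s(3L+4)\le4sL$ vertices are used, so at least $8sL\ge s\ge4^t$ vertices of $F'$ remain. By Erdős–Szekeres,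
$$r(K_{t+1},K_{3L+4})\le\binom{t+3L+3}t\le2^{t+3L+3}\le4^t .$$
So among the remaining vertices there is an independent set of size $t+1$ or a clique of size $3L+4$; the first is excluded by $\alpha\le t$. Hence the next clique exists.

In each $K_i$ fix, all disjoint, a branch vertex $z_i$ and, for each of the three edges $e\ni i$ of $Q$, a port $p_{i,e}$ and a set $R_{i,e}$ of $L$ reserve vertices. This uses exactly $1+3+3L$ vertices.

**Step 2: join the ports by short disjoint paths.** Process the edges $e=ij$ of $Q$ one by one. Let $U$ consist of all vertices of all cliques $K_l$ except $p_{i,e}$ and $p_{j,e}$, together with all internal vertices of the connecting paths chosen so far. Each connecting path will have length at most $19\log^2t$, so at most $L$ internal vertices, and there are $\frac32s$ edges. Thus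
$$|U|\le s(3L+4)+\tfrac32sL\le5sL\le w,$$
where the middle inequality uses $L\ge8$. By Lemma 3 there is a path $P_e$ from $p_{i,e}$ to $p_{j,e}$ in $F'-U$ of length at most $19\log^2t$. It has at most $19\log^2t+1\le20\log^2t\le L$ vertices.

**Step 3: adjust all lengths to exactly $L$.** For $e=ij$, choose one end, say $i$, and take $L-|P_e|\in[0,L]$ vertices of $R_{i,e}$. Start at $z_i$, pass through these vertices, then follow $P_e$ from $p_{i,e}$ to $p_{j,e}$, and end at $z_j$. All steps outside $P_e$ are edges of the cliques $K_i$ and $K_j$. The number of internal vertices is $(L-|P_e|)+|P_e|=L$. The path $P_e$ meets the reserved cliques only in its two ports and is internally disjoint from the earlier connecting paths; ports and reserves belonging to different edges are disjoint. So these paths are internally disjoint and avoid all other branch vertices. They form a copy of $E$. $\square$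

## Attaching the clique: $r(H)=O(kn)$

Lemma 4 finds a monochromatic $E$. For $H$ we also need a $K_q$ of the same color at the root and otherwise disjoint from the copy of $E$. We cannot expect a given vertex to lie in such a clique. So we work only inside a set every vertex of which lies in a monochromatic clique with half of its vertices kept outside the set.

Besides Lemma 4 we use one quoted result.

**Fact 3** (Chvátal–Rödl–Szemerédi–Trotter 1983)**.** There is $C_3$ with $r(E)\le C_3|E|$ for every graph $E$ of maximum degree at most $3$.

**Lemma 5.** Let $k$ be large, $t=4k$, $L=\lceil20\log^2t\rceil$, $s\ge4^{4k}$ even, $1\le q\le2k$. Then $r(H_{s,L,q})\le C_4kn$, where $n=|E_{s,L}|$.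

*Proof.* Take a two-coloring of $K_{N_1}$ without a monochromatic $H$; we bound $N_1$.

**Step 1: cover most vertices by cliques of one color and keep half of each clique in reserve.** Take a maximal family of disjoint monochromatic copies of $K_{4k}$. It misses fewer than $r(K_{4k})\le\binom{8k-2}{4k-1}\le2^{8k-2}\le4^{4k}\le s\le n$ vertices. By symmetry the red copies cover at least $(N_1-n)/2$ vertices. Let $W$ consist of exactly $2k$ vertices from each red copy; then
$$|W|\ge\frac{N_1-n}4.\tag{4}$$

**Step 2: $W$ contains no red $E$.** Suppose it does, and let $x\in W$ be the image of the root. Then $x$ lies in one of the red cliques $T$, and $T\setminus W$ has $2k$ vertices. Together with $q-1\le2k$ of them, $x$ forms a red $K_q$. Since the copy of $E$ is inside $W$, this $K_q$ meets it only in $x$. That is a red $H$, a contradiction.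

**Step 3: so most of $W$ is covered by blue cliques; reserve again.** Consider any subset of $W$ with at least $32nt=128kn$ vertices. Its red graph contains no $E$, so by Lemma 4 its independence number exceeds $4k$; that is, the subset contains a blue $K_{4k+1}$. Removing disjoint blue copies of $K_{4k}$ one after another, we cover all but at most $128kn$ vertices of $W$. Let $W'\subset W$ consist of $2k$ vertices of each of these blue cliques, so
$$|W'|\ge\frac{|W|-128kn}2 .$$
The argument of Step 2, with blue in place of red and the blue cliques in place of the red ones, shows that $W'$ contains no blue $E$. It contains no red $E$ because $W'\subset W$.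

**Step 4: count, using that $r(E)$ is linear.** As $W'$ contains no monochromatic $E$, Fact 3 gives $|W'|<r(E)\le C_3n$. Hence $|W|<128kn+2C_3n$, and by (4),
$$N_1\le n+4|W|<n+512kn+8C_3n .$$
So $r(H)\le C_4kn$ for a suitable $C_4$. $\square$

Compared with Proposition 2, this is the right order when $q\ge k$.

## Choosing the parameters: Theorems 1 and 3

*Proof of Theorem 1.* Let $N$ be large, and put
$$k=\lfloor\tfrac1{16}\log N\rfloor,\qquad t=4k,\qquad L=\lceil20\log^2t\rceil .$$

**Step 1: make $H$ have exactly $N$ vertices.** Let $s$ be the largest even integer with $s+\frac32sL+k-1\le N$, and put $n=s+\frac32sL$ and $q=N-n+1$. Then $H=H_{s,L,q}$ is connected with $n+q-1=N$ vertices, as long as $s$ is large enough for Fact 2 (Step 2 shows this). By the choice of $s$, $q\ge k$. By maximality the inequality fails for $s+2$, that is, $n+2+3L+k-1>N$. So $q<k+2+3L$, and since $L$ is of order $\log^2k$ this gives $q\le2k$ for large $N$.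

**Step 2: check that $s$ is large enough.** We have $n=N-q+1\ge N-2k\ge N/2$, so
$$s=\frac n{1+\frac32L}\ge\frac N{2+3L}\ge\frac N{5L}\ge\frac{c_3N}{\log^2k}.$$
The last step uses $L\le21\log^2(4k)\le84\log^2k$, valid for $k\ge4$. As $\log k\le\log\log N$, this gives $s\ge N^{1/2}$ for large $N$. Since $8k\le\frac12\log N$, $N^{1/2}\ge2^{8k}=4^{4k}$. So $s\ge4^{4k}$, and Lemma 5 applies.

**Step 3: compare the two bounds.** Lemma 5 gives
$$r(H)\le C_4kn\le C_4kN\le CN\log N .$$
Since $q\ge k$, Lemma 2 applies. Using $\lfloor\delta s\rfloor\ge\frac12\delta s$, which holds once $\delta s\ge1$, and Step 2, we get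
$$r(K_1\vee H)>\frac{c_1k^2}{\log k}\,\lfloor\delta s\rfloor\ge\frac{c_4k^2N}{\log^3k}\ge\frac{c_5k}{\log^3k}\,r(H)\ge c\,\frac{\log N}{(\log\log N)^3}\,r(H).$$
The third inequality is $r(H)\le C_4kN$; the last uses that $k$ is at least a constant times $\log N$ and $\log k\le\log\log N$. $\blacksquare$

This proves the conjecture: for $G_N=K_1\vee H_N$ with apex $v_N$, every $G_N\setminus\{v_N\}=H_N$ is connected, and $r(G_N)/r(H_N)\to\infty$.

*Proof of Theorem 3.* Let $d$ be large, $k=d+1$, $q=k$, $t=4k$, $L=\lceil20\log^2t\rceil$, and let $s\ge4^{4k}$ be any even integer large enough for Fact 2. Let $H=H_{s,L,k}$; it is connected.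

**Step 1: the degeneracy of $H$ is $d$.** The subgraph $K_k$ has minimum degree $k-1=d$, so the degeneracy is at least $d$. For the other direction let $J$ be a nonempty subgraph of $H$. If $J$ contains a vertex of $K_k$ other than $\rho$, that vertex has degree at most $k-1$. Otherwise $J\subseteq E$. If $J$ contains a subdivision vertex, that vertex has degree at most $2$; if not, $J$ consists of branch vertices, no two of which are adjacent because $L\ge1$, so all degrees are $0$. As $k\ge3$, in every case $J$ has a vertex of degree at most $k-1=d$.

**Step 2: the ratio.** By (1) and $L\le84\log^2k$ we have $s\ge c\,n/\log^2k$. Lemma 2 with $q=k$ and Lemma 5 give, with $\lfloor\delta s\rfloor\ge\frac12\delta s$,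
$$\frac{r(K_1\vee H)}{r(H)}\ge\frac{c\,(k^2/\log k)\,(n/\log^2k)}{C_4kn}\ge\frac{c'\,d}{\log^3d},$$
where $c$ may change its value between formulas. Varying $s$ gives infinitely many such $H$, and the upper bound $2(d+1)$ on the ratio is Theorem 2. $\blacksquare$
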